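# Negative eigenvalues of the Paneitz operator on three-manifolds with $Y>0$ and $Q>0$

## 1. The round three-sphere, eigenvalue by eigenvalue

Throughout, $(M^3,g)$ is a smooth, compact, connected three-dimensional Riemannian manifold without boundary, $Rc$ is its Ricci curvature, and $R$ its scalar curvature. The $Q$ curvature and the Paneitz operator are
$$Q=-\tfrac14\Delta R-2|Rc|^2+\tfrac{23}{32}R^2,\qquad P\varphi=\Delta^2\varphi+4\,\mathrm{div}\big(Rc(\nabla\varphi,e_i)e_i\big)-\tfrac54\,\mathrm{div}(R\nabla\varphi)-\tfrac12Q\varphi,$$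
where $e_1,e_2,e_3$ is a local orthonormal frame and repeated indices are summed. The operator $P$ is formally self-adjoint and elliptic of order four, so on $L^2(M)$ it has real eigenvalues $\lambda_1(P)\le\lambda_2(P)\le\cdots$, counted with multiplicity. Integrating by parts, its quadratic form $E(u,v)=\langle Pu,v\rangle$, $E(u)=E(u,u)$, is
$$E(u)=\int(\Delta u)^2-4Rc(\nabla u,\nabla u)+\tfrac54R|\nabla u|^2-\tfrac12Qu^2\qquad(u\in H^2(M)).\tag{1}$$
Integrals without a measure are with respect to $d\mu=d\mu_g$. The Yamabe invariant is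
$$Y(g)=\inf\left\{\frac{\int_M(8|\nabla u|^2+Ru^2)\,d\mu}{\left(\int_Mu^6\,d\mu\right)^{1/3}}:\ u\in C^\infty(M),\ u>0\right\}.$$

Start with the round $S^3$. Here $Rc=2g$, $R=6$, $|Rc|^2=12$, so $Q=-24+\frac{23}{32}\cdot36=\frac{15}8$, and
$$P=\Delta^2+8\Delta-\tfrac{15}2\Delta-\tfrac{15}{16}=\Delta^2+\tfrac12\Delta-\tfrac{15}{16}.$$
The eigenvalues of $-\Delta$ are $x=k(k+2)$, $k=0,1,2,\dots$, and $P$ acts on the corresponding eigenspace as $x^2-\frac12x-\frac{15}{16}=(x-\frac54)(x+\frac34)$. For $k=0$ this is $-\frac{15}{16}$. The function is increasing for $x\ge\frac14$, so the next eigenvalue comes from $k=1$, $x=3$: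
$$\lambda_2(P)=9-\tfrac32-\tfrac{15}{16}=\tfrac{105}{16}=\tfrac72\cdot\tfrac{15}8=\tfrac72Q.\tag{2}$$
So the round sphere has exactly one negative eigenvalue.

One half of this is general. Since $E(1)=-\frac12\int Q$, every metric with $Q>0$ has $\lambda_1(P)<0$. The question, taken from Fengbo Hang and Paul C. Yang, "A perturbation approach for Paneitz energy on standard three sphere", arXiv:1802.09692 (2018), is about the other half: **is there $(M^3,g)$ with $Y(g)>0$ and $Q>0$ everywhere for which $P$ has two or more negative eigenvalues?** The answer will be no. To see where a proof could come from, we look for an argument on the sphere that does not use its spectrum.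

## 2. Conformal changes and the Green's function of the conformal Laplacian

From now on $Y(g)>0$. Put
$$L=-8\Delta+R,\qquad\mathcal L(w)=\int8|\nabla w|^2+Rw^2 .$$

**Conformal identities.** The operator satisfies $P_{\rho^{-4}g}\varphi=\rho^7P_g(\rho\varphi)$ for smooth $\rho>0$. Let $\hat g=u^{-4}g=w^4g$ with $w=1/u$. Then
$$P_{\hat g}\varphi=u^7P(u\varphi),\quad L_{\hat g}f=w^{-5}L(wf),\quad d\hat\mu=u^{-6}d\mu,\quad E_{\hat g}(\varphi)=E_g(u\varphi).\tag{3}$$
Taking $\varphi=1$ and $f=1$ (note $P_{\hat g}1=-\frac12\hat Q$, $L_{\hat g}1=\hat R$),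
$$\hat Q=-2u^7Pu,\qquad\hat R=u^5Lw.\tag{4}$$
The identities for $P,L,Q,R$ are local, so they hold on open subsets. Let $Z$ be the trace-free part of $Rc$ and let $^\circ$ denote the trace-free part of a 2-tensor. For $\hat g=e^{2f}g$ in dimension three, $\hat Z=Z-(D^2f-df\otimes df)^\circ$. With $f=-2\ln u$ we have $-D^2f+df\otimes df=2u^{-1}D^2u+2u^{-2}du\otimes du=u^{-2}D^2(u^2)$, so
$$Z_{\hat g}=Z_g+u^{-2}\big(D^2(u^2)\big)^\circ.\tag{5}$$
Since $|Rc|^2=|Z|^2+\frac13R^2$ and $\frac{23}{32}-\frac23=\frac5{96}$,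
$$Q=-\tfrac14\Delta R-2|Z|^2+\tfrac5{96}R^2.\tag{6}$$
Finally $\mathcal L_{\hat g}(f)=\mathcal L_g(wf)$ and $\int f^6d\hat\mu=\int(wf)^6d\mu$, so $Y$ is a conformal invariant. In particular no metric in $[g]$ has $R\equiv0$, since then $\mathcal L(1)=0$ would give $Y\le0$.

**Analytic facts.** We use the following.

1. $E(u)\ge c\|u\|_{H^2}^2-C\|u\|_{L^2}^2$. This follows from the elliptic estimate for $\Delta$ and $\int|\nabla u|^2=-\int u\Delta u\le\varepsilon\|\Delta u\|^2_{L^2}+C_\varepsilon\|u\|_{L^2}^2$. Also $E$ is weakly lower semicontinuous on $H^2$, because $\int(\Delta u)^2$ is, and the other terms are continuous in $H^1$, into which $H^2$ embeds compactly.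
2. In dimension three $H^2$ is an algebra, embeds in $C^{0,1/2}$, and embeds compactly in $C^0$. If $u\in H^2$ is positive, then $1/u\in H^2$ (by the chain rule, as $\nabla u\in L^4$), and $u\mapsto1/u$ is smooth on positive functions, being inversion in an algebra. Smooth positive functions are dense in the positive functions of $H^2$: use $e^{s\Delta}u$, $s\downarrow0$.
3. The first eigenvalue $\lambda_L$ of $L$ has a smooth eigenfunction $\psi_1>0$, and $\mathcal L(\psi_1)\ge Y(g)\|\psi_1\|_{L^6}^2>0$ gives $\lambda_L>0$. Hence $L:H^2\to L^2$ is an isomorphism. By duality, so is $L:L^2\to H^{-2}$, where $\langle Lm,\zeta\rangle=\int m\,L\zeta$.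
4. If $\zeta\in H^2$ and $L\zeta\ge0$ a.e., then $\zeta\ge0$. Indeed, with $\zeta^-=\max(-\zeta,0)$, testing gives $0\le\int\zeta^-L\zeta=-\mathcal L(\zeta^-)\le-\lambda_L\int(\zeta^-)^2$.
5. By density, $\mathcal L(w)\ge Y(g)\|w\|_{L^6}^2$ for all positive $w\in H^2$.
6. The number of negative (resp. nonpositive) eigenvalues of $P$ is the largest dimension of a subspace of $H^2$ on which $E<0$ off $0$ (resp. $E\le0$). The span of the corresponding eigenfunctions is such a space. If $V$ had larger dimension, some $0\ne v\in V$ would be orthogonal to these eigenfunctions, and then $E(v)\ge0$ (resp. $E(v)>0$), a contradiction. Since $E_{\hat g}(\varphi)=E_g(u\varphi)$, both numbers are conformally invariant.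

Fix $p\in M$. Let $r=d(\cdot,p)$ near $p$, extended to a positive smooth function on the rest of $M\setminus p$. As $\delta_p\in H^{-2}$, there is a unique $G_p\in L^2$ with $LG_p=\delta_p$.

**Lemma 1.** $G_p$ is smooth and positive on $M\setminus p$. Near $p$, $c/r\le G_p\le C/r$ and $|\nabla^jG_p|\le Cr^{-1-j}$ for $j\le2$.

*Proof.* Since $\Delta r=\frac2r+O(r)$, off $p$ we have $\Delta(1/r)=-r^{-2}\Delta r+2r^{-3}=O(1/r)$. Let $\chi$ be a cutoff near $p$. As a distribution $-8\Delta\frac{\chi}{32\pi r}$ is $\delta_p$ plus a function of size $O(1/r)$, so $L\big(G_p-\frac\chi{32\pi r}\big)$ is a function bounded by $C/r$. It lies in $L^q$ for $q<3$. By elliptic regularity $G_p-\frac\chi{32\pi r}\in W^{2,q}\subset C^0$ (take $q>\frac32$), which gives $c/r\le G_p\le C/r$. Off $p$, $LG_p=0$, so $G_p$ is smooth there, and interior elliptic estimates on $B(x,r(x)/2)$, rescaled to unit size, give the derivative bounds. The function $G_p^-$ is Lipschitz and supported away from $p$. Testing $LG_p=0$ with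 it gives $-\mathcal L(G_p^-)=0$, so $G_p^-=0$. The strong maximum principle on the connected set $M\setminus p$ gives $G_p>0$. $\square$

Write $\tilde g=G_p^4g$ on $M\setminus p$ and call it the Green's metric at $p$. By (4), $\tilde R=G_p^{-5}LG_p=0$.

**Definition.** The class $[g]$ is *exceptional* if $Rc(G_p^4g)\equiv0$ on $M\setminus\{p\}$ for some $p$.

This depends only on $[g]$. If $g'=\rho^4g$, then (3) shows that $L_{g'}(\rho^{-1}G_p)$ is a constant multiple of a point mass at $p$. Hence $G_p'$ is a constant times $\rho^{-1}G_p$, and $(G'_p)^4g'$ is a constant times $G_p^4g$.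

*Example: the round sphere is exceptional.* Stereographic projection from $p$ writes $g=w^4g_{euc}$ with $w^4=\big(\frac2{1+|x|^2}\big)^2$ and $|x|=\cot(r/2)$, so $1/w=\frac1{\sqrt2\sin(r/2)}$. Off $p$, $L_g(1/w)=w^{-5}(-8\Delta_{euc}1)=0$. Moreover $1/w-\sqrt2/r$ is Lipschitz near $p$ with second derivatives $O(1/r)$, so it contributes no point mass, and $L_g(1/w)=32\pi\sqrt2\,\delta_p$. Thus $G_p=\frac1{64\pi\sin(r/2)}$, a constant times $1/w$, and $G_p^4g$ is a constant multiple of $g_{euc}$.

*Example: $\mathbb{RP}^3$ is not exceptional.* Since $R=6>0$, we have $Y>0$. Lifted to $S^3$, the Green's function is $G_p+G_{-p}=\frac1{64\pi}\big(\frac1{\sin(r/2)}+\frac1{\cos(r/2)}\big)$, and $G_{-p}/G_p=\tan(r/2)=1/|x|$. So the Green's metric is locally a constant times $(1+\frac1{|x|})^4g_{euc}$. By (5) its trace-free Ricci tensor is $u^{-2}(D^2u^2)^\circ$ with $u^2=f(s)=s^2/(s+1)^2$, $s=|x|$. The trace-free Hessian of a radial function vanishes only if $f''=f'/s$, that is $f=\alpha s^2+\beta$, which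 is not the case.

## 3. Classes with a Ricci-flat Green's metric

In an exceptional class the second eigenvalue can be handled without knowing the spectrum. The idea is simple: a two-dimensional space of functions always contains a nonzero one vanishing at $p$, and for such functions $E$ can be computed in $\tilde g$. Two lemmas, needed again later and valid without the Ricci-flat hypothesis, make the computation legitimate at $p$.

**Lemma 2.** If $u\in H^2$ and $u(p)=0$, then
$$\int r^{-2}|\nabla u|^2+r^{-4}u^2\,d\mu\le C\|u\|_{H^2}^2,\tag{7}$$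
and $C_c^\infty(M\setminus p)$ is dense in $\{u\in H^2:u(p)=0\}$.

*Proof.* Let $v_k$ be smooth, $v_k\to u$ in $H^2$. Then $v_k(p)\to0$, so the smooth functions $v_k-v_k(p)$ vanish at $p$ and converge to $u$ in $H^2$. By Fatou it suffices to prove (7) for smooth $u$ with $u(p)=0$. The first term is Hardy's inequality $\int r^{-2}f^2\le C\|f\|_{H^1}^2$ for $f=|\nabla u|$, as $|\nabla|\nabla u||\le|D^2u|$ a.e. For the second, multiply $u$ by a cutoff near $p$ and use $\int_0^\delta f^2s^{-2}ds\le4\int_0^\delta f'^2ds$ ($f(0)=0$) along the rays from $p$. In polar coordinates $\int r^{-4}u^2d\mu\sim\iint s^{-2}u^2\,ds\,d\omega$ and $\iint|\nabla u|^2ds\,d\omega\sim\int r^{-2}|\nabla u|^2d\mu$, so the second term is controlled by the first.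

For density we may start from a smooth $u$ with $u(p)=0$. Let $\eta_\varepsilon$ be a function of $r/\varepsilon$ vanishing for $r<\varepsilon$ and equal to $1$ for $r>2\varepsilon$. Its $j$-th derivatives ($j=1,2$) are bounded by $C\varepsilon^{-j}\le C'r^{-j}$ where they are nonzero. Hence
$$\|(1-\eta_\varepsilon)u\|_{H^2}^2\le C\int_{r<2\varepsilon}|D^2u|^2+r^{-2}|\nabla u|^2+r^{-4}u^2\,d\mu\to0,$$
because the integrand is integrable by (7). $\square$

**Lemma 3.** Let $G=G_p$, $\tilde g=G^4g$, $u\in H^2$, $\varphi=Gu$. On $M\setminus p$,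
$$|D^2_{\tilde g}\varphi|^2_{\tilde g}\,d\tilde\mu\le C\big(|D^2u|^2+r^{-2}|\nabla u|^2+r^{-4}u^2\big)d\mu,\qquad|\nabla\varphi|_{\tilde g}^2\le Cr^4\big(r^{-2}|\nabla u|^2+r^{-4}u^2\big),$$
$$\varphi^2|Rc_{\tilde g}|^2_{\tilde g}\,d\tilde\mu\le Cr^{-4}u^2\,d\mu,\qquad|Rc_{\tilde g}|_{\tilde g}|\nabla\varphi|^2_{\tilde g}\,d\tilde\mu\le C\big(r^{-2}|\nabla u|^2+r^{-4}u^2\big)d\mu.$$

*Proof.* Away from $p$, $G$ is smooth and bounded above and below, so everything is clear. Near $p$ use Lemma 1. First, $|\nabla\varphi|_g\le C(r^{-1}|\nabla u|+r^{-2}|u|)$. For $\tilde g=e^{2f}g$ with $f=2\ln G$, the Hessian $D^2_{\tilde g}\varphi$ differs from $D^2_g\varphi$ by terms bounded by $C|\nabla f||\nabla\varphi|\le Cr^{-1}|\nabla\varphi|$, so $|D^2_{\tilde g}\varphi|_g\le C(r^{-1}|D^2u|+r^{-2}|\nabla u|+r^{-3}|u|)$. As $\tilde R=0$, (5) gives $Rc_{\tilde g}=Z_g+G^2(D^2G^{-2})^\circ$. Here $|D^2G^{-2}|\le C(G^{-3}|D^2G|+G^{-4}|\nabla G|^2)\le C$, so $|Rc_{\tilde g}|_g\le Cr^{-2}$. It remains to convert. We have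 $d\tilde\mu=G^6d\mu$, $|\cdot|_{\tilde g}^2=G^{-8}|\cdot|_g^2$ on 2-tensors, and $|\nabla\varphi|^2_{\tilde g}=G^{-4}|\nabla\varphi|_g^2$. The four left sides are therefore, in order, at most
$$G^{-2}|D^2_{\tilde g}\varphi|^2_g\,d\mu,\quad G^{-4}|\nabla\varphi|_g^2,\quad (Gu)^2G^{-2}Cr^{-4}\,d\mu,\quad G^{-4}Cr^{-2}\,G^{-4}|\nabla\varphi|_g^2\,G^6\,d\mu,$$
and $G^{-1}\le Cr$ finishes each case. $\square$

**Proposition A.** If $Y(g)>0$ and $Rc(G_p^4g)\equiv0$ for some $p$, then $\lambda_2(P)>0$.

*Proof.* **Step 1: compute $E$ on functions vanishing at $p$.** Let $u\in C_c^\infty(M\setminus p)$, $\varphi=Gu$. Since $\tilde g=(1/G)^{-4}g$, (3) gives $E(u)=E_{\tilde g}(\varphi)$. As $\tilde g$ is Ricci flat, $\tilde Q=0$ and (1) leaves only $\int(\Delta_{\tilde g}\varphi)^2d\tilde\mu$. Bochner's formula $\int|D^2\varphi|^2+Rc(\nabla\varphi,\nabla\varphi)=\int(\Delta\varphi)^2$ then gives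
$$E(u)=\int_{M\setminus p}|D^2_{\tilde g}\varphi|^2_{\tilde g}\,d\tilde\mu.\tag{8}$$
By Lemmas 2 and 3 both sides are continuous quadratic forms in the $H^2$ norm on $\{u\in H^2:u(p)=0\}$, and $C_c^\infty(M\setminus p)$ is dense there. So (8) holds for all $u\in H^2$ with $u(p)=0$.

**Step 2: find the functions with $E(u)=0$.** If $E(u)=0$, then $D^2_{\tilde g}\varphi=0$. So $\varphi$ is harmonic, hence smooth, and $|\nabla\varphi|_{\tilde g}$ is a constant $\ell$. By Lemma 3, $r^{-4}\ell^2\le C(r^{-2}|\nabla u|^2+r^{-4}u^2)$ near $p$, and the right side is $d\mu$-integrable by (7), while $\int r^{-4}d\mu=\infty$ in dimension three. So $\ell=0$, $\varphi$ is a constant $c$, and $u=c/G$. If $c\ne0$ this $u$ is not smooth: otherwise $u/c\geq 0$ would be smooth with minimum value $0$ at $p$, so $1/G=u/c=O(r^2)$, contradicting $1/G\ge c'r$. Hence $E(u)>0$ for every *smooth* $u\ne0$ with $u(p)=0$.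

**Step 3: conclude.** If $\lambda_2\le0$, the span of the first two eigenfunctions consists of smooth functions with $E\le0$. Being two-dimensional, it contains $u\ne0$ with $u(p)=0$, contradicting Step 2. $\square$

Note that $Q>0$ was not used. What changes when no Green's metric is Ricci flat?

## 4. The curvature terms of a general Green's metric

Now $\tilde g=G^4g$ is only scalar flat, so $\tilde Q=-2|Rc|^2$. Writing $\varphi=Gu$, all quantities with respect to $\tilde g$, put
$$a=\Delta\varphi,\qquad H=(D^2\varphi)^\circ,\qquad X=\varphi Rc .$$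
Here $Rc=Z$ is trace-free, so $X$ is too. For $u\in C_c^\infty(M\setminus p)$,
$$E(u)=E_{\tilde g}(\varphi)=\int a^2-4Rc(\nabla\varphi,\nabla\varphi)+|X|^2\,d\tilde\mu .\tag{9}$$
Two integral identities are available. Bochner's formula, with $|D^2\varphi|^2=|H|^2+\frac13a^2$, and the integral of $\mathrm{div}(\varphi Rc(\nabla\varphi))$, with $\mathrm{div}Rc=\frac12\nabla\tilde R=0$ and $Rc\cdot D^2\varphi=Rc\cdot H$, give
$$\int|H|^2+Rc(\nabla\varphi,\nabla\varphi)-\tfrac23a^2\,d\tilde\mu=0,\qquad\int X\cdot H+Rc(\nabla\varphi,\nabla\varphi)\,d\tilde\mu=0.\tag{10}$$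
Adding $\alpha$ times the first and $\beta$ times the second identity to (9) gives $E(u)=\int q_{\alpha,\beta}\,d\tilde\mu$ with
$$q_{\alpha,\beta}=\big(1-\tfrac23\alpha\big)a^2+\alpha|H|^2+\beta X\cdot H+|X|^2+(\alpha+\beta-4)Rc(\nabla\varphi,\nabla\varphi).\tag{11}$$

The natural attempt is to choose $\alpha,\beta$ so that $q_{\alpha,\beta}\ge0$ pointwise, and then repeat Section 3. This fails at every point $x$ with $Rc(x)\ne0$, for every choice of $\alpha,\beta$. At $x$ we may prescribe $\varphi,\nabla\varphi,D^2\varphi$ freely. With $\varphi=0$, $D^2\varphi=0$, only the last term survives. As $Rc(x)$ is trace-free and nonzero it takes both signs, so $\alpha+\beta=4$. With $\varphi=0,\nabla\varphi=0,D^2\varphi=\tilde g$ we need $\alpha\le\frac32$. With $\varphi=1,\nabla\varphi=0,a=0,H=-sRc$ we need $\alpha s^2-\beta s+1\ge0$ for all $s$. This excludes $\alpha<0$, and also $\alpha=0$ (then $\beta=4$), so it means $\beta^2\le4\alpha$. But $\beta=4-\alpha\ge\frac52$ gives $\frac{25}4\le\beta^2\le4\alpha\le6$,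 a contradiction.

So positivity of $E$ on *all* functions vanishing at $p$ cannot be read off pointwise. The way around is to ask for less. We shall need positivity only for functions $u\ge0$ for which $u^{-4}g$ has nonnegative scalar curvature where $u>0$. In terms of $\varphi$, (3) with $\tilde R=0$ gives
$$G^{-5}L(1/u)=L_{\tilde g}(1/\varphi)=-8\Delta_{\tilde g}(1/\varphi)=8\varphi^{-2}(a-2b),\qquad b=\frac{|\nabla\varphi|^2}\varphi,\tag{12}$$
so the condition is $a\ge2b$. This makes $a^2\ge4b^2$ available to absorb the gradient term. With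
$$N=\frac{(\nabla\varphi\otimes\nabla\varphi)^\circ}\varphi,\qquad|N|^2=\tfrac23b^2,\qquad Rc(\nabla\varphi,\nabla\varphi)=X\cdot N,$$
and $0<\alpha<\frac32$, minimizing (11) over $a\ge2b$ and over $H$ gives
$$q_{\alpha,\beta}\ge(6-4\alpha)|N|^2+(\alpha+\beta-4)X\cdot N+\Big(1-\frac{\beta^2}{4\alpha}\Big)|X|^2,$$
which is positive definite in $(N,X)$ if $(\alpha+\beta-4)^2<4(6-4\alpha)\big(1-\frac{\beta^2}{4\alpha}\big)$. The choice $\alpha=\frac65$, $\beta=2$ satisfies this: $\frac{16}{25}<4\cdot\frac65\cdot\frac16=\frac45$. We fix it.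

**Lemma 4.** For every $u\in H^2(M)$ with $u(p)=0$,
$$E(u)=\int_{M\setminus p}q\,d\tilde\mu,\qquad q=\tfrac15a^2+\tfrac65|H|^2+2X\cdot H+|X|^2-\tfrac45Rc(\nabla\varphi,\nabla\varphi).\tag{13}$$

*Proof.* For $u\in C_c^\infty(M\setminus p)$ this is (11) with $\alpha=\frac65$, $\beta=2$. In general, $q$ is a quadratic form with $|q|\le C(|D^2\varphi|^2+\varphi^2|Rc|^2+|Rc||\nabla\varphi|^2)$. The same bound, by Cauchy–Schwarz, controls its polarization. By Lemmas 2 and 3 both sides of (13) are continuous in the $H^2$ norm on $\{u(p)=0\}$, and $C_c^\infty(M\setminus p)$ is dense there. $\square$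

The price is that the functions with the sign condition do not form a linear space, so the two-dimensional argument of Section 3 is no longer available. We shall use the sign condition as a constraint in a minimization instead. Here is what this gives.

**Theorem 1.** If $Y(g)>0$ and $Q>0$, then $\lambda_1(P)<0<\lambda_2(P)$.

Hence there is no smooth compact connected $(M^3,g)$ without boundary with $Y(g)>0$, $Q>0$ whose Paneitz operator has two or more negative eigenvalues.

**Theorem 2.** Let $Y(g)>0$.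
(a) If $[g]$ is exceptional, then $\lambda_2(P)>0$.
(b) If $[g]$ is not exceptional and either some metric in $[g]$ has $Q\ge0$, $Q\not\equiv0$, or some metric in $[g]$ has $R\ge0$ and $\int Q\,d\mu>0$, then $\lambda_1(P)<0<\lambda_2(P)$, and $[g]$ contains a metric $\hat g$ with $\hat R>0$, $\hat Q=Q_0>0$ constant, and $\lambda_2(P_{\hat g})\ge\frac72Q_0$. On the round $S^3$, equality $\lambda_2=\frac72Q=\frac{105}{16}$ holds.

**Theorem 3.** Let $Y(g)>0$, $[g]$ not exceptional. Exactly one of the following holds: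

* $(+)$ $[g]$ contains a metric with $R>0$ and $Q$ a positive constant;
* $(0)$ $[g]$ contains a metric with $R>0$, $Q\equiv0$; then $\lambda_1(P)=0<\lambda_2(P)$;
* $(-)$ $[g]$ contains a metric with $R>0$ and $Q=-cR<0$, $c>0$ constant.

In case $(+)$: every metric in $[g]$ with $Q\ge0$ has $R>0$; $\lambda_1(P)<0<\lambda_2(P)$; the Green's function of $P$ is negative on all of $M\times M$, diagonal included; $E(u)>0$ for every $0\ne u\in H^2$ vanishing at some point; and $\inf E(u)\,(\int u^{-6})^{1/3}$ over all positive $u\in H^2(M)$ is finite and attained.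

The sign of $\lambda_2$ in case $(-)$ is not determined here. The curvature condition in $(-)$ is satisfied, for example, by the product of a circle and the unit $S^2$: there $R=2$, $|Rc|^2=2$, so $Q=-4+\frac{23}8=-\frac98=-\frac9{16}R$. Theorem 2(a) is Proposition A. Note also that positivity of $E$ on all functions vanishing at a point, which we could not obtain directly, reappears in case $(+)$ as a consequence.

## 5. Nonnegative scalar curvature and positivity of the energy at a zero

**Definition.** $\mathcal R$ is the set of positive $u\in H^2(M)$ with $L(1/u)\ge0$ a.e., that is, $R_{u^{-4}g}\ge0$. $\overline{\mathcal R}$ is the set of $u\in H^2$, $u\ge0$, $u\not\equiv0$, with $L(1/u)\ge0$ a.e. on the open set $\{u>0\}$, where $1/u\in H^2_{loc}$.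

Both sets are invariant under multiplication by positive constants.

*Examples.* The constant $1$ is in $\mathcal R$ exactly when $R\ge0$. In every case $1/\psi_1\in\mathcal R$, as $L\psi_1=\lambda_L\psi_1>0$. An element of $\overline{\mathcal R}$ with a zero is $u=1/G_p$. By Lemma 1 its second derivatives are $O(1/r)$, so it is in $H^2$, and $L(1/u)=LG_p=0$ off $p$. Here $\varphi=1$, so (13) gives $E(1/G_p)=\int|Rc_{\tilde g}|^2d\tilde\mu$, which is zero exactly when $Rc_{\tilde g}\equiv0$. This is why exceptional classes must be separated in the next statement.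

**Proposition B.** Let $u\in\overline{\mathcal R}$ with $u(p)=0$. Then $E(u)\ge0$, and $E(u)=0$ only if $Rc(G_p^4g)\equiv0$. In particular, if $[g]$ is not exceptional, then $E(u)>0$.

*Proof.* **Step 1: the integrand of (13) is nonnegative.** A.e. on $\{u=0\}$ we have $\varphi=0$, $\nabla\varphi=0$, $D^2\varphi=0$ (an $H^2$ function has vanishing gradient a.e. on its zero set, and the same applies to the components of the gradient), so $q=0$ there. On $\{u>0\}$, which does not contain $p$, (12) gives $a-2b\ge0$ a.e., and $b\ge0$. We claim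
$$q=\tfrac15(a-2b)^2+\tfrac45b(a-2b)+\tfrac65\big|H+\tfrac56X\big|^2+\tfrac16\big|X-\tfrac{12}5N\big|^2+\tfrac6{25}|N|^2.\tag{14}$$
The first two terms equal $\frac15a^2-\frac45ab+\frac45b^2+\frac45ab-\frac85b^2=\frac15a^2-\frac45b^2$. The others equal
$$\tfrac65|H|^2+2X\cdot H+\big(\tfrac56+\tfrac16\big)|X|^2-\tfrac45X\cdot N+\big(\tfrac{24}{25}+\tfrac6{25}\big)|N|^2,$$
and $\frac65|N|^2=\frac45b^2$ cancels $-\frac45b^2$, while $X\cdot N=Rc(\nabla\varphi,\nabla\varphi)$. This is $q$. Every term in (14) is nonnegative, so $E(u)\ge0$ by Lemma 4.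

**Step 2: the equality case.** If $E(u)=0$, then a.e. on $\{u>0\}$ the last term gives $N=0$, so $b=0$ and $\nabla\varphi=0$; the fourth term then gives $X=0$. So $\nabla\varphi=0$ a.e. on the connected set $M\setminus p$, and $\varphi$ is a constant, positive since $u\not\equiv0$. Then $X=\varphi Rc=0$ gives $Rc\equiv0$. $\square$

The set $\overline{\mathcal R}$ is where limits of sequences in $\mathcal R$ lie.

**Lemma 5.** Let $u_i\in\mathcal R$, $\max u_i=1$, $E(u_i)\le C$. After passing to a subsequence, $u_i\to u\in\overline{\mathcal R}$ weakly in $H^2$, strongly in $H^1$ and uniformly, $\max u=1$, and $E(u)\le\liminf E(u_i)$. If $u>0$ everywhere, then $u\in\mathcal R$ and $1/u_i\to1/u$ in $C^0$ and $H^1$. If $u(p)=0$ for some $p$, then $\int u_i^{-6}\to\infty$.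

*Proof.* $\|u_i\|_{L^2}$ is bounded, so fact 1 bounds $\|u_i\|_{H^2}$. This gives the convergence, $u\ge0$, $\max u=1$, and the inequality for $E$. Near compact subsets of $\{u>0\}$ the $u_i$ are bounded below, so $1/u_i\to1/u$ uniformly there and $L(1/u_i)\ge0$ passes to the limit in distributions. As $1/u\in H^2_{loc}(\{u>0\})$, the inequality $L(1/u)\ge0$ holds a.e. there. So $u\in\overline{\mathcal R}$. If $u>0$ everywhere, then $u\in\mathcal R$, $1/u_i\to1/u$ uniformly, and $\nabla(1/u_i)=-u_i^{-2}\nabla u_i\to\nabla(1/u)$ in $L^2$. If $u(p)=0$, then $u\le C\,d(\cdot,p)^{1/2}$ by the embedding in $C^{0,1/2}$, so $u^{-6}\ge c\,d(\cdot,p)^{-3}$ has infinite integral. Fatou gives $\int u_i^{-6}\to\infty$. $\square$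

## 6. The one-sided Euler–Lagrange inequality and its multiplier

We want a metric in $[g]$ whose second eigenvalue is visible. A good candidate is a minimizer of $I(u)=E(u)\big(\int u^{-6}\big)^{1/3}$: its Euler–Lagrange equation says that $Q$ of $u^{-4}g$ is constant, and its second variation bounds $E$ from below on functions of mean zero. If we minimize over all positive $u$, a minimizing sequence with $\max u_i=1$ could converge to a function with a zero and $E\le0$, and so far nothing excludes this. If we minimize over $\mathcal R$, Proposition B and Lemma 5 exclude it. But now the Euler–Lagrange equation is only an inequality: if $w=1/u$, the admissible variations include $w+t\zeta$ with $L\zeta\ge0$ and $t\ge0$, and on the set where $Lw=0$ one may not be able to go in the opposite direction. The difference between inequality and equation is a nonnegative multiplier living on $\{Lw=0\}$. This section shows that it vanishes, because $Pu$ has a structure that fits $L$.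

**Lemma 6.** For positive $u\in H^2$, $w=1/u$, $\tau=Lw\in L^2$, in $H^{-2}$,
$$Pu=-\tfrac{w^2}{64}L(w^{-4}\tau)+w^2S,\qquad S=u^3|Z_u|_g^2-\tfrac1{96}u^5\tau^2\in L^1,\quad Z_u=Z_g+u^{-2}(D^2u^2)^\circ.\tag{15}$$

*Proof.* **Step 1: smooth $u$.** Let $\hat g=u^{-4}g$. By (4) and (6), $Pu=-\frac12w^7\hat Q=w^7\big(\frac18\hat\Delta\hat R+|\hat Z|^2-\frac5{192}\hat R^2\big)$. From $L_{\hat g}\hat R=-8\hat\Delta\hat R+\hat R^2$ we get $\frac18\hat\Delta\hat R=\frac1{64}(\hat R^2-L_{\hat g}\hat R)$, and $\frac1{64}-\frac5{192}=-\frac1{96}$. So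
$$Pu=w^7\big(-\tfrac1{64}L_{\hat g}\hat R+|\hat Z|^2-\tfrac1{96}\hat R^2\big).$$
Now $\hat R=w^{-5}\tau$ and $L_{\hat g}\hat R=w^{-5}L(w\hat R)=w^{-5}L(w^{-4}\tau)$, which gives the first term of (15). By (5), $|\hat Z|^2_{\hat g}=u^8|Z_u|_g^2$, so $w^7|\hat Z|^2=u|Z_u|^2=w^2\cdot u^3|Z_u|^2$. Also $w^7\hat R^2=w^{-3}\tau^2=w^2\cdot u^5\tau^2$.

**Step 2: general $u$.** Both sides are continuous from $\{u\in H^2,u>0\}$ to $H^{-2}$. Indeed $w\in H^2$ depends continuously on $u$, and so do $w^{-4}\tau\in L^2$, $Z_u\in L^2$ and $S\in L^1$. The map $L:L^2\to H^{-2}$ is continuous. Multiplication by $H^2$ functions acts on $H^{-2}$ by $\langle fT,\zeta\rangle=\langle T,f\zeta\rangle$, because $H^2$ is an algebra. Finally $L^1\subset H^{-2}$ because $H^2\subset C^0$. Smooth positive functions are dense, so (15) holds in general. $\square$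

**Lemma 7.** Let $u\in\mathcal R$, $w=1/u$, $\tau=Lw\ge0$, and $k\in L^1$ with $k\le0$ a.e. on $\{\tau=0\}$. Put $\Theta=Pu-w^2k\in H^{-2}$ and assume
$$\langle\Theta,u\rangle=0,\qquad\langle\Theta,u^2\zeta\rangle\le0\ \text{ for all }\zeta\in H^2\text{ with }L\zeta\ge0.$$
Then $\Theta=0$.

*Proof.* **Step 1: turn the inequality into a multiplier.** Let $m=-L^{-1}(u^2\Theta)\in L^2$. For $0\le\xi\in L^2$ put $\zeta=L^{-1}\xi\in H^2$. Then $\int m\xi=\langle Lm,\zeta\rangle=-\langle\Theta,u^2\zeta\rangle\ge0$, so $m\ge0$. Moreover $\int m\tau=\langle Lm,w\rangle=-\langle\Theta,u^2w\rangle=-\langle\Theta,u\rangle=0$, so $m\tau=0$ a.e.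

**Step 2: one equation for $m$ and $\tau$ together.** Since $u^2\Theta=-Lm$, we have $Pu=w^2k-w^2Lm$. Comparing with (15) and multiplying by $u^2$ gives $k-Lm=-\frac1{64}L(w^{-4}\tau)+S$, that is,
$$L\Psi=64(k-S)\in L^1,\qquad\Psi:=64m-w^{-4}\tau\in L^2.\tag{16}$$
As $m,\tau\ge0$ and $m\tau=0$, we have $\Psi^+=64m$ and $\{\Psi>0\}=\{m>0\}$. On this set $\tau=0$, hence $S=u^3|Z_u|^2\ge0$ and $k\le0$.

**Step 3: Kato's inequality $\Delta\Psi^+\ge\mathbf 1_{\{\Psi>0\}}\Delta\Psi$.** By (16), $\Psi$ and $\Delta\Psi=\frac18(R\Psi-L\Psi)$ are in $L^1$. Let $j$ be smooth and convex with $j=0$ on $(-\infty,0]$, $0\le j'\le1$, and let $\Psi_n=e^{\Delta/n}\Psi$. Then $\Psi_n\to\Psi$ and $\Delta\Psi_n=e^{\Delta/n}\Delta\Psi\to\Delta\Psi$ in $L^1$. We have $\Delta j(\Psi_n)=j'(\Psi_n)\Delta\Psi_n+j''(\Psi_n)|\nabla\Psi_n|^2\ge j'(\Psi_n)\Delta\Psi_n$. Take a subsequence with $\Psi_n\to\Psi$ a.e. Then $j(\Psi_n)\to j(\Psi)$ in $L^1$ since $j$ is Lipschitz. Also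
$$j'(\Psi_n)\Delta\Psi_n-j'(\Psi)\Delta\Psi=j'(\Psi_n)(\Delta\Psi_n-\Delta\Psi)+(j'(\Psi_n)-j'(\Psi))\Delta\Psi\to0\text{ in }L^1,$$
the second term by dominated convergence. So $\Delta j(\Psi)\ge j'(\Psi)\Delta\Psi$ as distributions. Now choose $j$ with $j'(s)=h(s/\varepsilon)$, where $h$ is smooth and nondecreasing, $h=0$ on $(-\infty,0]$, $h=1$ on $[1,\infty)$, and let $\varepsilon\downarrow0$. Then $j'\uparrow\mathbf1_{(0,\infty)}$ and $j(\Psi)\uparrow\Psi^+$, and the inequality follows.

**Step 4: conclude.** By Steps 2 and 3, as distributions,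
$$L(64m)=-8\Delta\Psi^++R\Psi^+\le\mathbf1_{\{\Psi>0\}}L\Psi=\mathbf1_{\{m>0\}}64(k-S)\le0.$$
Testing with $\psi_1>0$ gives $64\lambda_L\int m\psi_1\le0$. As $m\ge0$ and $\lambda_L>0$, $m=0$, and $\Theta=-w^2Lm=0$. $\square$

## 7. Negative energy on $\mathcal R$: a metric of constant positive $Q$

**Proposition C.** Assume $[g]$ is not exceptional and $E(v)<0$ for some $v\in\mathcal R$. Then there is a smooth $u\in\mathcal R$ such that $\hat g=u^{-4}g$ has $\hat R>0$, $\hat Q=Q_0$ a positive constant, and $E_{\hat g}(\varphi)\ge\frac72Q_0\int\varphi^2d\hat\mu$ for all $\varphi\in H^2$ with $\int\varphi\,d\hat\mu=0$. In particular $\lambda_1(P)<0<\lambda_2(P)$ and $\lambda_2(P_{\hat g})\ge\frac72Q_0$.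

*Proof.* **Step 1: a minimizer exists.** Minimize the scale-invariant functional $I(u)=E(u)W(u)^{1/3}$, $W(u)=\int u^{-6}d\mu$, over $\mathcal R$. Its infimum $\iota$ is negative, possibly $-\infty$ so far. Take a minimizing sequence with $\max u_i=1$, $E(u_i)<0$, and the limit $u$ of Lemma 5, so that $E(u)\le\liminf E(u_i)\le0$. If $u$ vanished somewhere, Proposition B would give $E(u)>0$. So $u>0$, $u\in\mathcal R$, $W(u_i)\to W(u)$ and $I(u)\le\liminf I(u_i)=\iota$. Thus $\iota=I(u)$ is finite and $E(u)<0$. Write $E_0=E(u)$, $W=W(u)$, $w=1/u$.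

**Step 2: the one-sided inequality, then the equation.** Let $\zeta\in H^2$, $L\zeta\ge0$. By fact 4, $\zeta\ge0$. So for $t\ge0$ the function $u_t=1/(w+t\zeta)$ is in $\mathcal R$, with derivative $-u^2\zeta$ at $t=0$. Since $W(u_t)=\int(w+t\zeta)^6$,
$$0\le\frac{d}{dt}I(u_t)\Big|_{0^+}=W^{1/3}\Big(-2\langle Pu,u^2\zeta\rangle+\frac{2E_0}W\int w^5\zeta\Big).$$
So $\langle Pu,u^2\zeta\rangle\le\frac{E_0}W\int w^5\zeta$. Put $k=\frac{E_0}Ww^5<0$ and $\Theta=Pu-w^2k$. Then $\langle\Theta,u^2\zeta\rangle\le0$ and $\langle\Theta,u\rangle=E_0-\frac{E_0}W\int w^6=0$. Lemma 7 gives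
$$Pu=\frac{E_0}Wu^{-7}.$$
By elliptic regularity ($u^{-7}\in H^2$ gives $u\in H^6$, and so on) $u$ is smooth. By (4), $\hat Q=-2u^7Pu=2|E_0|/W=:Q_0>0$.

**Step 3: $\hat R>0$.** We know $\hat R\ge0$. If $\hat R=0$ at a point, this is a minimum of $\hat R$, and (6) gives $Q_0=-\frac14\hat\Delta\hat R-2|\hat Z|^2\le0$ there, a contradiction.

**Step 4: the second variation.** Let $\varphi\in C^\infty$, $\int\varphi\,d\hat\mu=0$. By (3), $L\big(\frac1{u(1+t\varphi)}\big)=w^5L_{\hat g}\big(\frac1{1+t\varphi}\big)$, which for small $|t|$ is uniformly close to $w^5\hat R>0$. So $u(1+t\varphi)\in\mathcal R$ for small $|t|$, with both signs of $t$. Put $\hat V=\mathrm{vol}(\hat g)$. Since $P_{\hat g}1=-\frac12Q_0$,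
$$E_{\hat g}(1+t\varphi)=-\tfrac12Q_0\hat V+t^2E_{\hat g}(\varphi),\qquad\int(1+t\varphi)^{-6}d\hat\mu=\hat V+21t^2\int\varphi^2d\hat\mu+O(t^3).$$
The cube root of the second is $\hat V^{1/3}\big(1+7t^2\hat V^{-1}\int\varphi^2d\hat\mu\big)+O(t^3)$, so
$$I(u(1+t\varphi))=\hat V^{1/3}\Big[-\tfrac12Q_0\hat V+t^2\Big(E_{\hat g}(\varphi)-\tfrac72Q_0\int\varphi^2d\hat\mu\Big)\Big]+O(t^3).$$
Minimality at $t=0$ gives $E_{\hat g}(\varphi)\ge\frac72Q_0\int\varphi^2d\hat\mu$, which extends by density to $\varphi\in H^2$ with mean zero. By min–max, $\lambda_2(P_{\hat g})\ge\frac72Q_0>0$, and $E_{\hat g}(1)<0$ gives $\lambda_1(P_{\hat g})<0$. By fact 6, $\lambda_1(P)<0<\lambda_2(P)$. $\square$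

If $R\ge0$ and $Q>0$, then $1\in\mathcal R$, $E(1)<0$, and Proposition C (or Proposition A, in an exceptional class) already gives $\lambda_2>0$. In general the hypothesis $Y>0$ does not put $1$ in $\mathcal R$. We must therefore understand what happens if $E\ge0$ on all of $\mathcal R$.

## 8. Nonnegative energy on $\mathcal R$: a metric with $Q=-2eR$

Here a different scale-invariant functional is needed: when $E\ge0$, it must become large on sequences that develop a zero, and its Euler–Lagrange equation must give a sign for $Pu$. Multiplying $E(u)$ by $\mathcal L(1/u)$ does both.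

**Proposition D.** Assume $[g]$ is not exceptional and $E\ge0$ on $\mathcal R$. Then there are a smooth $u\in\mathcal R$ and $e\ge0$ with
$$Pu=e\,u^{-2}L(1/u)\ge0,\qquad e=E(u)/\mathcal L(1/u).$$
Equivalently $\hat g=u^{-4}g$ satisfies $\hat Q=-2e\hat R$; moreover $\hat R>0$.

*Proof.* **Step 1: a minimizer exists.** Minimize $\mathcal G(u)=E(u)\mathcal L(1/u)\ge0$ over $\mathcal R$, which is nonempty as $1/\psi_1\in\mathcal R$. Take a minimizing sequence with $\max u_i=1$ and put $w_i=1/u_i\ge1$. Then $\mathcal L(w_i)\ge\lambda_L\int w_i^2\ge\lambda_L\mathrm{vol}(M)$, so $E(u_i)\le C$, and Lemma 5 gives a limit $u$. If $u$ vanished somewhere, Proposition B would give $\liminf E(u_i)\ge E(u)>0$, while fact 5 and Lemma 5 give $\mathcal L(w_i)\ge Y(g)\big(\int u_i^{-6}\big)^{1/3}\to\infty$. This contradicts $\mathcal G(u_i)\le C$. So $u\in\mathcal R$. Put $w=1/u$. As $w_i\to w$ in $H^1$, $\mathcal L(w_i)\to\mathcal L(w)>0$, and $u$ is a minimizer.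

**Step 2: the equation.** Let $\tau=Lw\ge0$ and $e=E(u)/\mathcal L(w)\ge0$. For $L\zeta\ge0$ and $u_t=1/(w+t\zeta)\in\mathcal R$, $t\ge0$,
$$0\le\frac d{dt}\mathcal G(u_t)\Big|_{0^+}=-2\mathcal L(w)\langle Pu,u^2\zeta\rangle+2E(u)\int\tau\zeta,$$
so $\langle Pu,u^2\zeta\rangle\le e\int\tau\zeta$. Put $k=e\tau$, which is zero on $\{\tau=0\}$, and $\Theta=Pu-w^2k$. Then $\langle\Theta,u^2\zeta\rangle\le0$ and $\langle\Theta,u\rangle=E(u)-e\int w\tau=E(u)-e\mathcal L(w)=0$. Lemma 7 gives $Pu=ew^2Lw\ge0$. The right side is in $L^2$, so $u\in H^4$; then $w\in H^4$, $Lw\in H^2$, $u\in H^6$, and repeating, $u$ is smooth.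

**Step 3: $\hat R>0$.** By (4), $\hat Q=-2u^7Pu=-2eu^5Lw=-2e\hat R$. Four times (6) then reads
$$-\hat\Delta\hat R+\big(\tfrac5{24}\hat R+8e\big)\hat R=8|\hat Z|^2\ge0,\qquad\hat R\ge0.$$
By the strong maximum principle $\hat R>0$ or $\hat R\equiv0$. The latter is excluded by $Y>0$: it would give $\mathcal L(w)=\int w\tau=0$. $\square$

## 9. Proof of Theorem 1

Let $Y(g)>0$ and $Q>0$. Then $E(1)=-\frac12\int Q<0$, so $\lambda_1(P)<0$. If $[g]$ is exceptional, $\lambda_2(P)>0$ by Proposition A.

Otherwise, suppose $E\ge0$ on $\mathcal R$. Take $u>0$ from Proposition D. As $Pu\ge0$ and $P$ is self-adjoint,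
$$0\le\int Pu\,d\mu=\int u\,P1\,d\mu=-\tfrac12\int Qu\,d\mu<0,\tag{17}$$
a contradiction. So $E(v)<0$ for some $v\in\mathcal R$, and Proposition C gives $\lambda_2(P)>0$. $\blacksquare$

## 10. Proof of Theorem 2

Part (a) is Proposition A. For (b), recall that $Y>0$, being exceptional, and the numbers of negative and nonpositive eigenvalues depend only on $[g]$, so we may work in any metric of the class.

If a metric in $[g]$ has $Q\ge0$, $Q\not\equiv0$, take it as background metric. The contradiction (17) still works, since $\int Qu>0$ for every $u>0$; so $E<0$ somewhere on $\mathcal R$. If a metric in $[g]$ has $R\ge0$ and $\int Q>0$, take that one as background metric. Then $1\in\mathcal R$ and $E(1)=-\frac12\int Q<0$. In both cases Proposition C gives all the claims. The equality on the round $S^3$ is (2). $\blacksquare$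

## 11. The three alternatives: proof of Theorem 3

Let $[g]$ be non-exceptional, $Y(g)>0$.

**Step 1: at most one alternative holds.** By (4), the three alternatives give smooth $\rho>0$ with $P\rho<0$, $P\rho=0$, $P\rho>0$ respectively. If $P\rho<0$ and $P\rho'\ge0$ with $\rho,\rho'>0$, then $0>\int\rho'P\rho=\int\rho P\rho'\ge0$, impossible. If $P\rho=0$ and $P\rho'>0$, then $0=\int\rho'P\rho=\int\rho P\rho'>0$, impossible.

**Step 2: at least one holds.** If $E<0$ somewhere on $\mathcal R$, Proposition C gives $(+)$. Otherwise Proposition D gives $(0)$ if $e=0$, and $(-)$ with $c=2e$ if $e>0$.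

**Step 3: the eigenvalues in case $(0)$.** By Step 1, $(+)$ fails, so $E\ge0$ on $\mathcal R$ by Proposition C. Let $u>0$ be smooth with $Pu=0$ and $R_{u^{-4}g}>0$. For smooth $\varphi$ and small $|t|$, $u(1+t\varphi)\in\mathcal R$ as in Section 7. Since $Pu=0$, $0\le E(u+tu\varphi)=t^2E(u\varphi)$. Every smooth function has the form $u\varphi$, so $P\ge0$, and $\lambda_1(P)=0$.

Suppose $Pv=0$ with $v$ not a multiple of $u$; $v$ is smooth. Replacing $v$ by $-v$ if necessary, $v<0$ somewhere. Let $t_0>0$ be the first $t$ at which $u+tv$ has a zero. For $t\in[0,t_0)$ the metric $(u+tv)^{-4}g$ has $Q=0$. The set of such $t$ with $R>0$ is open and contains $0$. It is closed in $[0,t_0)$: at a limit, $R\ge0$, and four times (6) reads $-\Delta R+\frac5{24}R^2=8|Z|^2\ge0$, so $R>0$ or $R\equiv0$ by the strong maximum principle, and $R\equiv0$ contradicts $Y>0$. So $u+tv\in\mathcal R$ for all $t<t_0$. Let $t\to t_0$. The function $u+t_0v$ is nonnegative, not identically zero, and on the set where it is positive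 $L(1/(u+t_0v))\ge0$ by continuity. So it lies in $\overline{\mathcal R}$. It vanishes somewhere, and $E(u+t_0v)=0$, contradicting Proposition B. Hence $\ker P$ is one-dimensional and $\lambda_2(P)>0$.

**Step 4: case $(+)$, choice of background metric.** All claims in case $(+)$ are conformally invariant. This is clear for the first; for the signs of $\lambda_1,\lambda_2$ it is fact 6. If $\hat g=\rho^{-4}g$, then $E_{\hat g}(\varphi)=E(\rho\varphi)$ and $\int\varphi^{-6}d\hat\mu=\int(\rho\varphi)^{-6}d\mu$, which covers the last two claims. For the Green's function $\Gamma$ of $P$, solving $\rho^7P(\rho\varphi)=f$ gives $\varphi(x)=\rho(x)^{-1}\int\Gamma(x,y)\rho(y)^{-7}f(y)\,d\mu(y)$, so $\hat\Gamma(x,y)=\rho(x)^{-1}\rho(y)^{-1}\Gamma(x,y)$. Hence we may take $g$ itself with $Q=Q_0>0$ constant and $R>0$. Theorem 2(b) gives $\lambda_1(P)<0<\lambda_2(P)$. So $P:H^2\to H^{-2}$ is an isomorphism, and $P$ has exactly one nonpositive eigenvalue.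

**Step 5: $Q_{\rho^{-4}g}\ge0$ implies $R_{\rho^{-4}g}>0$.** We first prove a path statement: *let $\rho_t$, $t\in[0,1]$, be smooth positive functions, continuous in $C^\infty$ in $t$, with $\rho_0=1$ and $P\rho_t\le0$; then $R_{\rho_t^{-4}g}>0$ for all $t$.* The set of $t$ with $R>0$ is open and contains $0$. It is closed: at a limit, $R\ge0$ and $-\Delta R+\frac5{24}R^2=8|Z|^2+4Q\ge0$, since $Q=-2\rho_t^7P\rho_t\ge0$. So $R>0$ or $R\equiv0$, the latter excluded by $Y>0$. Now if $Q_{\rho^{-4}g}\ge0$, then $P\rho\le0$, and $\rho_t=(1-t)+t\rho$ satisfies $P\rho_t=-(1-t)\frac{Q_0}2+tP\rho\le0$. At $t=1$ we get $R_{\rho^{-4}g}>0$.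

**Step 6: $-P^{-1}$ maps nonnegative functions to positive ones.** Let $f\ge0$ be smooth, $f\not\equiv0$, and put $F_t=(1-t)\frac{Q_0}2+tf$, $u_t=-P^{-1}F_t$. Since $P1=-\frac{Q_0}2$, $u_0=1$. Suppose $u_t$ has a zero for some $t\in[0,1]$, and let $t_*>0$ be the first such $t$. For $t<t_*$, $u_t>0$ and $Pu_t=-F_t\le0$, so $R_{u_t^{-4}g}>0$ by the path statement on $[0,t]$. Letting $t\to t_*$, as in Step 3, $u_{t_*}\in\overline{\mathcal R}$; it is not identically zero since $F_{t_*}\not\equiv0$. It vanishes somewhere, and $E(u_{t_*})=-\int u_{t_*}F_{t_*}\le0$, contradicting Proposition B. Hence $u_t>0$ for all $t\in[0,1]$. In particular $-P^{-1}f=u_1>0$, and $u_1\in\mathcal R$ by the path statement.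

**Step 7: the Green's function is negative.** Let $f_j=e^{\Delta/j}\delta_p$, smooth, nonnegative, not identically zero, $f_j\to\delta_p$ in $H^{-2}$. Then $-P^{-1}f_j\to K_p:=-P^{-1}\delta_p$ in $H^2$ and uniformly, with $0\ne K_p\ge0$. The functions $-P^{-1}f_j$ are in $\mathcal R$ by Step 6; dividing by their maxima, which converge to $\max K_p>0$, Lemma 5 gives $K_p\in\overline{\mathcal R}$. Moreover $E(K_p)=\langle PK_p,K_p\rangle=-K_p(p)\le0$. By Proposition B, $K_p$ has no zero. So $\Gamma(p,\cdot)=P^{-1}\delta_p=-K_p<0$ everywhere, including at $p$.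

**Step 8: $E>0$ on functions vanishing at a point.** For $v\in H^2$, $E(K_p,v)=\langle PK_p,v\rangle=-v(p)$, and $E(K_p)=-K_p(p)<0$. Suppose $v\ne0$, $v(p)=0$ and $E(v)\le0$. Then $E(\alpha K_p+\beta v)=\alpha^2E(K_p)+\beta^2E(v)\le0$ for all real $\alpha,\beta$, and $K_p,v$ are linearly independent because $K_p(p)\ne0=v(p)$. So $E\le0$ on a two-dimensional space, contradicting fact 6, as $P$ has only one nonpositive eigenvalue.

**Step 9: the infimum over all positive functions is attained.** Consider $I(u)=E(u)\big(\int u^{-6}\big)^{1/3}$ over all positive $u\in H^2$; $\inf I\le I(1)<0$. A minimizing sequence with $\max u_i=1$ and $E(u_i)<0$ is bounded in $H^2$ by fact 1. Along a subsequence it converges weakly in $H^2$ and uniformly to some $u\ge0$ with $\max u=1$ and $E(u)\le\liminf E(u_i)\le0$. By Step 8, $u$ has no zero. So $\int u_i^{-6}\to\int u^{-6}$ and $I(u)\le\liminf I(u_i)=\inf I$. Thus $u$ attains the infimum, which is therefore finite. $\blacksquare$
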